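\title{Two-Point Zeroth-Order Convex Optimization with Heavy-Tailed Noise: the Oracle Complexity Is Linear in the Dimension}

\begin{abstract}
We consider the minimization of a convex function $f(x)=\mathbb{E}f(x,\xi)$ on $\mathbb{R}^d$ through an oracle that returns the values of $f(\cdot,\xi)$ at two points with a common $\xi$, when the Lipschitz constant of $f(\cdot,\xi)$ has a finite moment of order $\alpha\in(1,2]$ only. A known method finds an $\varepsilon$-solution with about $(\sqrt d/\varepsilon)^{\alpha/(\alpha-1)}$ oracle calls, and it was asked whether this power of $d$ is optimal. We show that for $\alpha<2$ it is not: the complexity is of order $d\,\varepsilon^{-\alpha/(\alpha-1)}$. The upper bound is attained by projected stochastic gradient descent with a clipped two-point estimator, whose bias is smaller by a factor $\sqrt d$ than a bound through its norm suggests. The lower bound comes from random linear functions that vanish except with small probability. We also treat $2m$-point oracles, and we show that the optimal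 number of calls can be spread over about $d^{1/4}\varepsilon^{-1}$ rounds.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $\|\cdot\|$ is the Euclidean norm on $\mathbb{R}^d$, $\bar B(x,r)$ is the closed ball, and $S^{d-1}$ is the unit sphere. We want to solve
\[
\min_{x\in\mathbb{R}^d}\ f(x),\qquad f(x)=\mathbb{E}_{\xi\sim\mathcal{D}}\,f(x,\xi),
\]
where the distribution $\mathcal{D}$ is unknown and only values of $f(\cdot,\xi)$, not subgradients, can be observed. Fix $\alpha\in(1,2]$, $M>0$ and $R>0$, independent of $d$. A problem of \emph{the class} consists of a starting point $x^0$, a distribution $\mathcal{D}$, a jointly measurable function $f(x,\xi)$ with $\mathbb{E}|f(x,\xi)|<\infty$ for every $x$, and a measurable function $M(\xi)\ge0$, such that: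
\begin{enumerate}
\item[(H1)] $f$ is convex on $\mathbb{R}^d$ and has a minimizer $x^*$ with $\|x^0-x^*\|\le R$;
\item[(H2)] for each $\xi$, $f(\cdot,\xi)$ is $M(\xi)$-Lipschitz on $X:=\bar B(x^0,2R)$;
\item[(H3)] $\mathbb{E}M(\xi)^\alpha\le M^\alpha$.
\end{enumerate}
Since $X\subset\bar B(x^*,3R)$, it is enough for (H2) to hold on the ball of radius $3R$ around $x^*$. The functions $f(\cdot,\xi)$ are not assumed convex or smooth. The exponent $\alpha$ measures the weight of the tails: for $\alpha<2$ the random Lipschitz constant may have infinite variance. By Jensen's inequality $\mathbb{E}M(\xi)\le M$, so $f$ is $M$-Lipschitz on $X$ and $f(x^0)-f(x^*)\le MR$. An \emph{$\varepsilon$-solution} is a point $\hat x$ with $f(\hat x)-f(x^*)\le\varepsilon$. For $\varepsilon>MR$ the point $x^0$ is one, so the natural measure of accuracy is $\varepsilon/(MR)\le1$.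

The \emph{two-point oracle} takes a pair $x,y\in\mathbb{R}^d$, draws $\xi\sim\mathcal{D}$ independently of everything before, and returns $f(x,\xi)$ and $f(y,\xi)$; this is one call. The $2m$-point oracle does the same for $2m$ points. That the points share $\xi$ is what makes (H2) usable: the difference $f(x,\xi)-f(y,\xi)$ is bounded by $M(\xi)\|x-y\|$, while a single value $f(x,\xi)$ is only integrable. An \emph{algorithm} with $N$ calls has a random seed $\omega$ independent of $\xi_1,\dots,\xi_N$; the $t$-th query is a measurable function of $\omega$ and of the answers to the earlier calls, and the output is a measurable function of $\omega$ and of all answers. These functions may depend on $d,\alpha,M,R,\varepsilon,x^0$ and on the confidence level $\beta\in(0,1)$. An algorithm that makes at most $N$ calls becomes one with exactly $N$ calls if we add calls whose answers are ignored. The calls are made in $T$ \emph{rounds} if they are divided into $T$ consecutive groups and each query depends only on answers from earlier groups.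

An accelerated, clipped and batched two-point method is known to output an $\varepsilon$-solution with probability at least $1-\beta$, uniformly over the class, in about $d^{1/4}\varepsilon^{-1}$ successive iterations and with about
\begin{equation}\label{eq:known}
\bigl(\sqrt d/\varepsilon\bigr)^{\frac{\alpha}{\alpha-1}}
\end{equation}
oracle calls, up to factors depending on $M,R,\alpha$ and factors polylogarithmic in $1/\beta$, $d$, $1/\varepsilon$. The dependence on $\varepsilon$ is known to be optimal in the non-smooth setting. For smooth stochastic convex problems with a $(d+1)$-point oracle the optimal bound is known to be proportional to $d\,\varepsilon^{-\alpha/(\alpha-1)}$, but that is a different setting. The question, posed in \cite{KSL}, is whether \eqref{eq:known} is optimal in its dependence on $d$.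

\subsection{Results}

The answer is negative for every $\alpha\in(1,2)$.

\begin{theorem}[upper bound]\label{thm:upper}
Let $d\ge2$, $\alpha\in(1,2]$, $\beta\in(0,1)$ and $0<\varepsilon\le MR$. On every problem of the class, clipped projected two-point stochastic gradient descent (Section~\ref{sec:upper}) outputs an $\varepsilon$-solution with probability at least $1-\beta$ using
\[
N=\Bigl\lceil d\,\ln\frac4\beta\,\Bigl(\frac{26MR}{\varepsilon}\Bigr)^{\frac{\alpha}{\alpha-1}}\Bigr\rceil
\]
oracle calls.
\end{theorem}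

The power of $d$ in \eqref{eq:known} is $\frac{\alpha}{2(\alpha-1)}$, which exceeds $1$ exactly when $\alpha<2$. It equals $1$ at $\alpha=2$, where both bounds read $d\varepsilon^{-2}$; it equals $\frac32$ at $\alpha=\frac32$, and it is unbounded as $\alpha\downarrow1$. The power $1$ cannot be lowered.

\begin{theorem}[lower bound]\label{thm:lower}
Let $\alpha\in(1,2]$, $\beta\in(0,1)$ and $0<\varepsilon\le MR/4$. If a randomized adaptive algorithm making at most $N$ two-point calls outputs an $\varepsilon$-solution with probability at least $1-\beta$ on every problem of the class, then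
\[
N\ \ge\ \frac{(1-\beta)d-4}{8}\Bigl(\frac{MR}{4\varepsilon}\Bigr)^{\frac{\alpha}{\alpha-1}}.
\]
For $d\ge8/(1-\beta)$ this is at least $\frac{(1-\beta)d}{16}\bigl(\frac{MR}{4\varepsilon}\bigr)^{\alpha/(\alpha-1)}$.
\end{theorem}

Together, the two theorems show that for fixed $\beta$, for all $\alpha\in(1,2]$, $d\ge8/(1-\beta)$ and $\varepsilon\le MR/4$, the minimax number of calls is $\Theta\bigl(d\,(MR/\varepsilon)^{\alpha/(\alpha-1)}\bigr)$ with constants depending only on $\alpha$ and $\beta$. No logarithm of $d$ or $1/\varepsilon$ appears. The same arguments cover oracles with more points.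

\begin{theorem}[$2m$-point oracles]\label{thm:multi}
Suppose each call returns $f(\cdot,\xi)$ at $2m$ points with a common $\xi$, where $1\le m\le d$ and $d\ge2$. In the setting of Theorem~\ref{thm:upper}, $N=\bigl\lceil\frac dm\ln\frac4\beta\,\bigl(\frac{26MR}{\varepsilon}\bigr)^{\alpha/(\alpha-1)}\bigr\rceil$ calls suffice. In the setting of Theorem~\ref{thm:lower}, $N\ge\frac{(1-\beta)d-4}{8m}\bigl(\frac{MR}{4\varepsilon}\bigr)^{\alpha/(\alpha-1)}$ calls are necessary.
\end{theorem}

Counted in function values, $2m$ per call, the complexity is thus of order $d\,\varepsilon^{-\alpha/(\alpha-1)}$ for every $m\le d$. Finally, the method of Theorem~\ref{thm:upper} makes one call per round, but the saving in calls need not be paid for in rounds.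

\begin{theorem}[few rounds]\label{thm:rounds}
For $d\ge2$, $\alpha\in(1,2]$, $0<\varepsilon\le MR$ and $\beta\in(0,1)$ there is a two-point method with $T+1$ rounds of parallel calls, $T=\lceil16\,d^{1/4}MR/\varepsilon\rceil$, that outputs an $\varepsilon$-solution with probability at least $1-\beta$ and uses at most
\[
C_\alpha\Bigl(\frac{MR}{\varepsilon}\Bigr)^{\frac{\alpha}{\alpha-1}}\Bigl(d\log\frac2\beta+\log^2\frac2\beta\Bigr)
\]
calls in total, where $C_\alpha$ depends only on $\alpha$.
\end{theorem}

Section~\ref{sec:idea} explains on linear functions where both \eqref{eq:known} and the true answer come from. Section~\ref{sec:estimator} proves the key estimate on the clipped estimator. Theorems~\ref{thm:upper} and~\ref{thm:lower} are the case $m=1$ of Theorem~\ref{thm:multi}, whose two halves are proved in Sections~\ref{sec:upper} and~\ref{sec:lower}. Section~\ref{sec:rounds} proves Theorem~\ref{thm:rounds}.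

\section{The linear case}\label{sec:idea}

\subsection{Why one would guess $(\sqrt d/\varepsilon)^{\alpha/(\alpha-1)}$}

Stochastic gradient descent on a ball of radius $R$, run for $N$ steps with gradient estimates of second moment $V$ and bias $b$, has error of order $R\sqrt{V/N}+Rb$; this is inequality \eqref{eq:regret} below with the best step size. Suppose the available unbiased estimate $G$ satisfies only $\mathbb{E}\|G\|^\alpha\le\sigma^\alpha$, so that $V$ may be infinite. Clipping trades variance for bias: the vector $G_\Lambda=G\min(1,\Lambda/\|G\|)$ satisfies $\|G_\Lambda\|^2\le\Lambda^{2-\alpha}\|G\|^\alpha$ and $\|G-G_\Lambda\|\le\Lambda^{1-\alpha}\|G\|^\alpha$, so that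
\begin{equation}\label{eq:generic}
V\le\sigma^\alpha\Lambda^{2-\alpha},\qquad b\le\mathbb{E}\|G-G_\Lambda\|\le\sigma^\alpha\Lambda^{1-\alpha}.
\end{equation}
The requirement $Rb\approx\varepsilon$ gives $\Lambda\approx(\sigma^\alpha R/\varepsilon)^{1/(\alpha-1)}$, and then $N\approx R^2V/\varepsilon^2\approx(\sigma R/\varepsilon)^{\alpha/(\alpha-1)}$. For general $G$ the bias bound in \eqref{eq:generic} is sharp: if $G$ equals $2\Lambda v$ with probability $(\sigma/2\Lambda)^\alpha\le1$ and $0$ otherwise, $\|v\|=1$, the bias is $2^{-\alpha}\sigma^\alpha\Lambda^{1-\alpha}$.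

With a two-point oracle, the gradient estimate is built from a uniformly random direction $e\in S^{d-1}$ and the difference quotient $\varphi=\bigl(f(x+\tau e,\xi)-f(x-\tau e,\xi)\bigr)/2\tau$. Take $f(x,\xi)=M(\xi)\langle v,x\rangle$ with $\|v\|=1$. Then $\varphi=M(\xi)t$ with $t=\langle v,e\rangle$. By symmetry $\mathbb{E}[ee^\top]$ is a multiple of the identity, and its trace is $1$; hence
\begin{equation}\label{eq:second}
\mathbb{E}[ee^\top]=I/d,\qquad \mathbb{E}\langle e,v\rangle^2=1/d\quad\text{for every unit vector } v,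
\end{equation}
and $G=d\varphi e$ is an unbiased estimate of $\nabla f=\mathbb{E}M(\xi)\,v$. Its norm $dM(\xi)|t|$ is typically $\sqrt d\,M(\xi)$. So $\sigma\approx\sqrt d\,M$, and the count above gives $(\sqrt d\,MR/\varepsilon)^{\alpha/(\alpha-1)}$, which is \eqref{eq:known}.

\subsection{Why the guess is wrong}

The example that makes \eqref{eq:generic} sharp has all large values of $G$ pointing the same way. The large values of $d\varphi e$ point in almost all directions, and most of what clipping removes cancels in the mean. Let $\operatorname{clip}_\lambda(t)=\max(-\lambda,\min(\lambda,t))$. Since $\|e\|=1$, clipping $d\varphi e$ in norm at level $\Lambda=d\lambda$ gives $d\operatorname{clip}_\lambda(\varphi)e$. We parametrize the level by $\lambda=Ms/\sqrt d$, so that $s$ measures $\lambda$ in units of the typical size $M/\sqrt d$ of $\varphi$. With $\sigma=\sqrt d\,M$ and $\Lambda=\sqrt d\,Ms$, \eqref{eq:generic} reads $V\le dM^2s^{2-\alpha}$ and $b\le\sqrt d\,Ms^{1-\alpha}$.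

\begin{example}\label{ex:linear}
Let $s\ge1$, $a=10Ms$, $p=(M/a)^\alpha$, let $\xi$ be $1$ with probability $p$ and $0$ otherwise, and let $f(x,\xi)=a\xi\langle v,x\rangle$, so that $M(\xi)=a\xi$ satisfies (H3) with equality. Clipping removes the vector $d\rho e$, where $\rho=\varphi-\operatorname{clip}_\lambda(\varphi)$ depends only on $\xi$ and $t$. The reflection $e\mapsto2tv-e$ preserves $t$ and the law of $e$ and reverses $e-tv$, so $\mathbb{E}[\rho\,(e-tv)]=0$ and the bias is $d\,\mathbb{E}[\rho t]\,v$. As $0\le\rho t\le a\xi t^2$, its norm is at most $dpa\,\mathbb{E}t^2=pa=M(10s)^{1-\alpha}$, with no factor of $d$. The bound through the norm is larger by $\sqrt d$. Indeed, H\"older's inequality $\mathbb{E}t^2\le(\mathbb{E}|t|)^{2/3}(\mathbb{E}t^4)^{1/3}$ and the bound $\mathbb{E}t^4\le20/d^2$ of Lemma~\ref{lem:sphere} give $\mathbb{E}|t|\ge1/\sqrt{20d}$, so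
\[
\mathbb{E}\|d\rho e\|\ge dp\,(a\,\mathbb{E}|t|-\lambda)\ge\sqrt d\,pa\Bigl(\frac1{\sqrt{20}}-\frac1{10}\Bigr)\ge\frac{\sqrt d}{10}\,pa .
\]
\end{example}

For a general Lipschitz function there is no such reflection, but the gain survives: the component of the bias along a \emph{fixed} unit vector $v$ carries the factor $|\langle e,v\rangle|\approx d^{-1/2}$. Lemma~\ref{lem:estimator} shows that $b\le5Ms^{1-\alpha}$ always. Repeating the count with this bias, $Rb\approx\varepsilon$ gives $s\approx(MR/\varepsilon)^{1/(\alpha-1)}$, free of $d$, and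
\[
N\approx R^2\,dM^2s^{2-\alpha}/\varepsilon^2\approx d\,s^{2-\alpha}s^{2\alpha-2}=d\,s^\alpha=d\,(MR/\varepsilon)^{\alpha/(\alpha-1)}.
\]
At $\alpha=2$ the second moment does not grow with the clipping level, which is why the saving disappears there.

The same example explains the lower bound. Its gradient has norm $pa=Mp^{(\alpha-1)/\alpha}$, and the direction $v$ must be located as long as $Rpa$ is larger than $\varepsilon$, that is, for $p$ as small as $(\varepsilon/MR)^{\alpha/(\alpha-1)}$. A call tells nothing about $v$ unless $\xi=1$, and then it gives two linear measurements of $v$. Order $d$ measurements are needed, hence order $d/p$ calls: the factor $1/p$ is the price of the tails, the factor $d$ is the price of the geometry, and they multiply.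

\section{The clipped estimator}\label{sec:estimator}

In Sections~\ref{sec:estimator}, \ref{sec:upper} and~\ref{sec:rounds}, $d\ge2$, a problem of the class is fixed, and $Q:=\bar B(x^0,R)$. Then $x^*\in Q$, and $x+\tau w\in X$ whenever $x\in Q$, $0<\tau\le R$, $\|w\|\le1$. The letter $e$ denotes a uniform point of $S^{d-1}$ and $u$ a uniform point of the unit ball, both independent of $\xi$.

\subsection{Smoothing}

For non-smooth $f$ the vector $d\varphi e$ does not estimate a subgradient of $f$ without bias. It estimates the gradient of the average of $f$ over a small ball, and that average is close to $f$. For $0<\tau\le R$ and $x\in Q$ put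
\[
F(x):=\mathbb{E}f(x+\tau u),\qquad \varphi_x(e,\xi):=\frac{f(x+\tau e,\xi)-f(x-\tau e,\xi)}{2\tau};
\]
$F$ is defined on all of $\mathbb{R}^d$. The gradient formula below is that of \cite{FKM}.

\begin{lemma}\label{lem:smooth}
The function $F$ is convex and $C^1$, with $\nabla F(x)=\frac d\tau\mathbb{E}[f(x+\tau e)e]$. For $x,y\in Q$:
\begin{enumerate}
\item[(a)] $f(x)\le F(x)\le f(x)+\tau M$; hence $f(x)-f(x^*)\le F(x)-F(x^*)+\tau M$;
\item[(b)] $\nabla F(x)=\mathbb{E}[d\,\varphi_x(e,\xi)\,e]$;
\item[(c)] $\|\nabla F(x)-\nabla F(y)\|\le\frac{\sqrt d\,M}{\tau}\|x-y\|$;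
\item[(d)] for each $\xi$, the map $e\mapsto\varphi_x(e,\xi)$ is odd and $M(\xi)$-Lipschitz on $S^{d-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
$F$ is an average of translates of the convex function $f$, hence convex. For the gradient, let first $f$ be smooth and let $\omega_d$ be the volume of the unit ball, so that $S^{d-1}$ has area $d\omega_d$. By the divergence theorem,
\[
\nabla F(x)=\frac1{\omega_d\tau^d}\int_{\|y\|\le\tau}\nabla f(x+y)\,dy=\frac{d\omega_d\tau^{d-1}}{\omega_d\tau^d}\,\mathbb{E}[f(x+\tau e)e]=\frac d\tau\,\mathbb{E}[f(x+\tau e)e].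
\]
Our $f$ is finite and convex on $\mathbb{R}^d$, hence continuous. Its mollifications $f_n$ are smooth and converge to $f$ uniformly on compact sets. So the averages $F_n$ converge to $F$, and their gradients converge to the continuous map $x\mapsto\frac d\tau\mathbb{E}[f(x+\tau e)e]$, both uniformly on compact sets. Therefore $F$ is $C^1$ with this gradient.

(a) The left inequality is Jensen's inequality with $\mathbb{E}u=0$; the right one holds because $f$ is $M$-Lipschitz on $X$. Apply the first at $x$ and the second at $x^*$.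

(b) By (H2), $|\varphi_x|\le M(\xi)$, which is integrable, so Fubini's theorem gives $\mathbb{E}[d\varphi_xe]=\frac d{2\tau}\mathbb{E}[(f(x+\tau e)-f(x-\tau e))e]$. Since $-e$ has the law of $e$, this is $\frac d\tau\mathbb{E}[f(x+\tau e)e]$.

(c) For a unit vector $v$, by \eqref{eq:second},
\[
\langle\nabla F(x)-\nabla F(y),v\rangle=\tfrac d\tau\,\mathbb{E}\bigl[(f(x+\tau e)-f(y+\tau e))\langle e,v\rangle\bigr]\le\tfrac d\tau M\|x-y\|\,\mathbb{E}|\langle e,v\rangle|\le\tfrac{\sqrt d}\tau M\|x-y\|.
\]

(d) Oddness holds by definition. When $e$ is replaced by $e'$, each of the two values in the numerator changes by at most $M(\xi)\tau\|e-e'\|$.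
\end{proof}

\subsection{Moments of odd Lipschitz functions on the sphere}

The bound $|\varphi_x|\le M(\xi)$ is too weak by a factor $\sqrt d$: in the linear case $\varphi$ was of size $M(\xi)/\sqrt d$. What replaces the explicit formula is concentration on the sphere, in the form of the \emph{Poincar\'e inequality}: for $d\ge2$ and every Lipschitz $\psi:S^{d-1}\to\mathbb{R}$,
\begin{equation}\label{eq:poincare}
\operatorname{Var}\psi(e)\le\frac1{d-1}\,\mathbb{E}\|\nabla_S\psi(e)\|^2 ,
\end{equation}
where $\nabla_S$ is the gradient along the sphere, which exists almost everywhere. The inequality expresses that the first nonzero eigenvalue of the Laplacian on $S^{d-1}$ is $d-1$; for $\psi=\langle v,\cdot\rangle$, where $\|\nabla_S\psi\|^2=1-\psi^2$, both sides equal $1/d$.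

\begin{lemma}\label{lem:sphere}
If $h:S^{d-1}\to\mathbb{R}$, $d\ge2$, is odd and $L$-Lipschitz, then $\mathbb{E}h(e)^2\le2L^2/d$ and $\mathbb{E}h(e)^4\le20L^4/d^2$.
\end{lemma}

\begin{proof}
Euclidean distance is at most geodesic distance, so $\|\nabla_Sh\|\le L$ almost everywhere. Since $h$ is odd, $\mathbb{E}h=0$, and \eqref{eq:poincare} gives $\mathbb{E}h^2\le L^2/(d-1)$. The function $h^2$ is Lipschitz with $\|\nabla_Sh^2\|=2|h|\,\|\nabla_Sh\|\le2L|h|$ almost everywhere, so $\operatorname{Var}(h^2)\le4L^2\,\mathbb{E}h^2/(d-1)\le4L^4/(d-1)^2$. Hence $\mathbb{E}h^4=\operatorname{Var}(h^2)+(\mathbb{E}h^2)^2\le5L^4/(d-1)^2$. Finally $d-1\ge d/2$.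
\end{proof}

\begin{remark}
Oddness is the reason for taking the symmetric difference. For $f(x,\xi)=M\|x\|$ at $x=0$ the forward quotient $(f(\tau e)-f(0))/\tau$ is identically $M$, not of order $M/\sqrt d$, while the symmetric quotient is $0$.
\end{remark}

\subsection{Size, second moment and bias}

We define the estimator at once for a $2m$-point oracle, $1\le m\le d$; the reader interested in two points may set $m=1$. Let $(e_1,\dots,e_m)$ be the first $m$ columns of a Haar-distributed orthogonal matrix, independent of $\xi$: the $e_i$ are orthonormal and each is uniform on $S^{d-1}$. For $s>0$ and $x\in Q$, one call at the points $x\pm\tau e_i$ produces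
\begin{equation}\label{eq:estimator}
g:=\frac dm\sum_{i=1}^m\operatorname{clip}_\lambda\bigl(\varphi_x(e_i,\xi)\bigr)\,e_i,\qquad\lambda:=\frac{Ms}{\sqrt d}.
\end{equation}
For $m=1$ this is $g=d\operatorname{clip}_\lambda(\varphi_x(e,\xi))\,e$. For $m>1$ the terms share $\xi$ and are not independent; averaging them reduces the norm because the directions are orthogonal.

\begin{lemma}\label{lem:estimator}
Let $\alpha\in(1,2]$, $s>0$, $x\in Q$ and $D:=d/m$. Then
\[
\text{(a) }\ \|g\|\le\sqrt D\,Ms,\qquad\text{(b) }\ \mathbb{E}\|g\|^2\le2DM^2s^{2-\alpha},\qquad\text{(c) }\ \|\mathbb{E}g-\nabla F(x)\|\le5Ms^{1-\alpha}.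
\]
\end{lemma}

\begin{proof}
Write $\varphi=\varphi_x(e,\xi)$ and let $\mathbb{E}_e$ be the expectation over $e$ for fixed $\xi$. By orthonormality, $\|g\|^2=D^2\sum_i\operatorname{clip}_\lambda(\varphi_x(e_i,\xi))^2$.

(a) $\|g\|^2\le D^2m\lambda^2=D^2(m/d)M^2s^2=DM^2s^2$.

(b) From $|\operatorname{clip}_\lambda(\varphi)|\le\min(\lambda,|\varphi|)$ and $\alpha\le2$ we get $\operatorname{clip}_\lambda(\varphi)^2\le\lambda^{2-\alpha}|\varphi|^\alpha$. By Jensen's inequality and Lemmas~\ref{lem:smooth}(d) and~\ref{lem:sphere}, $\mathbb{E}_e|\varphi|^\alpha\le(\mathbb{E}_e\varphi^2)^{\alpha/2}\le2d^{-\alpha/2}M(\xi)^\alpha$. With (H3),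
\[
\mathbb{E}\operatorname{clip}_\lambda(\varphi)^2\le(Ms)^{2-\alpha}d^{-(2-\alpha)/2}\cdot2d^{-\alpha/2}M^\alpha=2M^2s^{2-\alpha}/d ,
\]
and multiplying by $D^2m=Dd$ gives (b).

(c) Each $e_i$ has the law of $e$, so $\mathbb{E}g=\mathbb{E}[d\operatorname{clip}_\lambda(\varphi)e]$, and by Lemma~\ref{lem:smooth}(b), $\nabla F(x)-\mathbb{E}g=d\,\mathbb{E}[\rho e]$ with $\rho=\varphi-\operatorname{clip}_\lambda(\varphi)$. Since $\alpha>1$, we have $|\rho|\le|\varphi|\mathbf{1}_{\{|\varphi|>\lambda\}}\le\lambda^{1-\alpha}|\varphi|^\alpha$. We bound the norm of $d\,\mathbb{E}[\rho e]$ by testing against a unit vector $v$: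
\[
|\langle\nabla F(x)-\mathbb{E}g,v\rangle|\le d\lambda^{1-\alpha}\,\mathbb{E}_\xi\,\mathbb{E}_e\bigl[|\varphi|^\alpha|\langle e,v\rangle|\bigr].
\]
The two factors are dependent (in Example~\ref{ex:linear} one is a function of the other), so we separate them by the Cauchy--Schwarz inequality. This doubles the exponent of $|\varphi|$, which (H3) would not allow under $\mathbb{E}_\xi$. We therefore apply it in $e$ alone, for fixed $\xi$, where the fourth moment is available and $2\alpha\le4$. By \eqref{eq:second}, Jensen's inequality and Lemma~\ref{lem:sphere},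
\[
\mathbb{E}_e\bigl[|\varphi|^\alpha|\langle e,v\rangle|\bigr]\le d^{-1/2}\bigl(\mathbb{E}_e|\varphi|^{2\alpha}\bigr)^{1/2}\le d^{-1/2}\bigl(\mathbb{E}_e\varphi^4\bigr)^{\alpha/4}\le d^{-1/2}\,20^{\alpha/4}d^{-\alpha/2}M(\xi)^\alpha .
\]
Here $20^{\alpha/4}\le\sqrt{20}<5$. Taking $\mathbb{E}_\xi$, the bias is at most $5\,d^{(1-\alpha)/2}M^\alpha\lambda^{1-\alpha}=5Ms^{1-\alpha}$.
\end{proof}

\section{The upper bound}\label{sec:upper}

Let $\Pi_Q$ be the Euclidean projection onto $Q$; it fixes $x^*$ and does not increase distances. Given $\tau,s$, a step size $\gamma>0$ and $N$, the method is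
\begin{equation}\label{eq:sgd}
x_0=x^0,\qquad x_{k+1}=\Pi_Q(x_k-\gamma g_k)\quad(0\le k<N),\qquad\bar x=\frac1N\sum_{k<N}x_k ,
\end{equation}
where $g_k$ is the estimator \eqref{eq:estimator} at $x_k$, formed with fresh directions and one oracle call. The projection keeps the queries in $X$, where (H2) holds, and keeps $\|x_k-x^*\|\le2R$, which is what multiplies the bias.

\subsection{Two deviation inequalities}

Since clipping makes $g_k$ bounded, exponential inequalities apply, and the confidence level costs only a factor $\ln(1/\beta)$. We need one inequality for the sum of $\|g_k\|^2$ and one for a martingale; the second is Freedman's inequality \cite{Fre}, whose short proof in the present case we include.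

\begin{lemma}\label{lem:deviation}
Let $(\mathcal{F}_k)$ be a filtration, $\mathbb{E}_k=\mathbb{E}[\,\cdot\mid\mathcal{F}_k]$, and let $Y_k,\zeta_k$ be $\mathcal{F}_{k+1}$-measurable for $0\le k<N$. Let $\ell,c,w>0$.
\begin{enumerate}
\item[(a)] If $0\le Y_k\le c$ and $\mathbb{E}_kY_k\le w$, then $\mathbb{P}\bigl(\sum_kY_k\ge2Nw+c\ell\bigr)\le e^{-\ell}$.
\item[(b)] If $|\zeta_k|\le c$, $\mathbb{E}_k\zeta_k=0$, $\mathbb{E}_k\zeta_k^2\le w$ and $V:=Nw$, then $\mathbb{P}\bigl(\sum_k\zeta_k\ge r\bigr)\le\exp\bigl(-r^2/(2V+\frac23cr)\bigr)$ for $r>0$. In particular $\mathbb{P}\bigl(\sum_k\zeta_k\ge\sqrt{2V\ell}+\frac23c\ell\bigr)\le e^{-\ell}$.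
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By convexity, $\exp(y)\le1+(\exp(1)-1)y\le1+2y$ on $[0,1]$, so $\mathbb{E}_k\exp(Y_k/c)\le1+2w/c\le\exp(2w/c)$. Conditioning successively, $\mathbb{E}\exp(\sum_kY_k/c)\le\exp(2Nw/c)$, and Markov's inequality gives the claim.

(b) Let $0<\eta<3/c$. Since $j!\ge2\cdot3^{j-2}$ for $j\ge2$, we have $\exp(y)\le1+y+\frac{y^2}{2(1-|y|/3)}$ for $|y|<3$. Hence $\mathbb{E}_k\exp(\eta\zeta_k)\le\exp\bigl(\frac{\eta^2w}{2(1-\eta c/3)}\bigr)$ and, as in (a), $\mathbb{P}(\sum_k\zeta_k\ge r)\le\exp\bigl(-\eta r+\frac{\eta^2V}{2(1-\eta c/3)}\bigr)$. For $\eta=r/(V+cr/3)$ we have $1-\eta c/3=V/(V+cr/3)$, and the exponent is $-\eta r+\eta r/2=-r^2/(2V+\frac23cr)$. If $r=\sqrt{2V\ell}+\frac23c\ell$, then $r^2=r\sqrt{2V\ell}+\frac23c\ell r\ge\ell(2V+\frac23cr)$.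
\end{proof}

\subsection{Convergence for the smoothed function}

\begin{proposition}\label{prop:sgd}
Let $0<\tau\le R$, $s>0$, $\ell\ge1$, $D=d/m$, $N=\lceil D\ell s^\alpha\rceil$ and $\gamma=R/\bigl(M\sqrt{5DNs^{2-\alpha}}\bigr)$. With probability at least $1-2e^{-\ell}$, the output of \eqref{eq:sgd} satisfies $F(\bar x)-F(x^*)\le19MRs^{1-\alpha}$.
\end{proposition}

\begin{proof}
Let $\mathbb{E}_k$ be the conditional expectation given everything before step $k$. The point $x_k$ is then fixed, and the directions and $\xi$ used at step $k$ are independent of the past, so Lemma~\ref{lem:estimator} holds for $g_k$ with $\mathbb{E}_k$ in place of $\mathbb{E}$. Split the gradient into the step taken, the bias and the centered noise: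
\[
\nabla F(x_k)=g_k+b_k-\theta_k,\qquad b_k:=\nabla F(x_k)-\mathbb{E}_kg_k,\qquad\theta_k:=g_k-\mathbb{E}_kg_k .
\]
Expanding $\|x_{k+1}-x^*\|^2\le\|x_k-\gamma g_k-x^*\|^2$ gives
\[
2\gamma\langle g_k,x_k-x^*\rangle\le\|x_k-x^*\|^2-\|x_{k+1}-x^*\|^2+\gamma^2\|g_k\|^2 .
\]
By convexity, $F(\bar x)\le\frac1N\sum_kF(x_k)$ and $F(x_k)-F(x^*)\le\langle\nabla F(x_k),x_k-x^*\rangle$. Summing over $k$, with $\zeta_k:=-\langle\theta_k,x_k-x^*\rangle$,
\begin{equation}\label{eq:regret}
F(\bar x)-F(x^*)\le\frac{R^2}{2\gamma N}+\frac\gamma{2N}\sum_k\|g_k\|^2+\frac1N\sum_k\langle b_k,x_k-x^*\rangle+\frac1N\sum_k\zeta_k .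
\end{equation}
The choice of $N$ enters only through
\begin{equation}\label{eq:N}
D\ell/N\le s^{-\alpha}.
\end{equation}

\emph{The first two terms.} Apply Lemma~\ref{lem:deviation}(a) to $Y_k=\|g_k\|^2$ with $c=DM^2s^2$ and $w=2DM^2s^{2-\alpha}$. By \eqref{eq:N} and $D\ge1$, $c\ell=M^2s^{2-\alpha}\cdot D\ell s^\alpha\le M^2s^{2-\alpha}N\le DNM^2s^{2-\alpha}$. So outside an event of probability $e^{-\ell}$, $\sum_k\|g_k\|^2\le W:=5DNM^2s^{2-\alpha}$. Since $\gamma=R/\sqrt W$, each of the two terms is at most $R\sqrt W/(2N)$, and by \eqref{eq:N} and $\ell\ge1$ their sum is at most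
\[
R\sqrt W/N=MR\sqrt{5s^{2-\alpha}D/N}\le\sqrt5\,MRs^{1-\alpha}.
\]

\emph{The bias term.} By Lemma~\ref{lem:estimator}(c) it is at most $2R\cdot5Ms^{1-\alpha}=10MRs^{1-\alpha}$.

\emph{The martingale term.} We have $\mathbb{E}_k\zeta_k=0$. By Lemma~\ref{lem:estimator}(a), $\|\theta_k\|\le2\sqrt D\,Ms$, so $|\zeta_k|\le c:=4R\sqrt D\,Ms$. By (b), $\mathbb{E}_k\zeta_k^2\le4R^2\,\mathbb{E}_k\|\theta_k\|^2\le4R^2\,\mathbb{E}_k\|g_k\|^2\le w:=8R^2DM^2s^{2-\alpha}$. By Lemma~\ref{lem:deviation}(b), \eqref{eq:N} and $D\ge1$, outside an event of probability $e^{-\ell}$,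
\[
\frac1N\sum_k\zeta_k\le MR\Bigl[4\sqrt{s^{2-\alpha}\frac{D\ell}N}+\frac8{3\sqrt D}\,s\,\frac{D\ell}N\Bigr]\le\Bigl(4+\frac83\Bigr)MRs^{1-\alpha}.
\]

The sum of the constants is $\sqrt5+10+4+\frac83<19$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper} and of the upper bound in Theorem~\ref{thm:multi}]
Run \eqref{eq:sgd} with $\tau=\varepsilon/(4M)\le R/4$, $s=(26MR/\varepsilon)^{1/(\alpha-1)}$, $\ell=\ln(4/\beta)>1$, and $N,\gamma$ as in Proposition~\ref{prop:sgd}; this $N$ is the one in the theorems, with $m=1$ for Theorem~\ref{thm:upper}. With probability at least $1-2e^{-\ell}\ge1-\beta$ we have $F(\bar x)-F(x^*)\le19MRs^{1-\alpha}=\frac{19}{26}\varepsilon<\frac34\varepsilon$, and Lemma~\ref{lem:smooth}(a) adds $\tau M=\frac14\varepsilon$.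
\end{proof}

Convexity was used for $f$ only. The condition $\alpha>1$ makes the bias $s^{1-\alpha}$ tend to zero; Remark~\ref{rem:alpha1} shows that it cannot be dropped. For $\alpha>2$, (H3) implies (H3) with $\alpha=2$, so nothing is lost for the upper bound by assuming $\alpha\le2$.

\section{The lower bound}\label{sec:lower}

\subsection{Adaptive linear measurements}

If $v$ is uniform on $S^{d-1}$ and $S$ is a fixed subspace with orthogonal projection $\Pi_S$, then $\mathbb{E}\|\Pi_Sv\|^2=\dim S/d$ by \eqref{eq:second}. An algorithm chooses its measurement vectors after seeing earlier measurements, so its $S$ depends on $v$; for an arbitrary dependence the bound fails, as $S=\operatorname{span}(v)$ shows. The point is that after some measurements the unmeasured part of $v$ is still uniformly distributed in direction, so adaptivity gains nothing.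

\begin{lemma}\label{lem:adaptive}
Let $v$ be uniform on $S^{d-1}$. Let $y_1\in\mathbb{R}^d$ be deterministic, and for $1\le j<n$ let $y_{j+1}$ be a measurable function of $\langle v,y_1\rangle,\dots,\langle v,y_j\rangle$. Then $S=\operatorname{span}(y_1,\dots,y_n)$ satisfies $\mathbb{E}\|\Pi_Sv\|^2\le n/d$.
\end{lemma}

\begin{proof}
For $n\ge d$ there is nothing to prove, so let $n<d$.

\emph{Reduction to orthonormal vectors.} Define $u_1,\dots,u_n$ successively, with $U_j=\operatorname{span}(u_1,\dots,u_j)$ and $U_0=\{0\}$. Let $u_{j+1}$ be the normalized projection onto $U_j^\perp$ of $y_{j+1}$ if $y_{j+1}\notin U_j$, and of the first standard basis vector outside $U_j$ otherwise. The $u_j$ are orthonormal and $y_j\in U_j$. Put $c_j=\langle v,u_j\rangle$. Since $\langle v,y_j\rangle=\sum_{i\le j}\langle y_j,u_i\rangle c_i$, induction on $j$ shows that $y_{j+1}$ and $u_{j+1}$ are measurable functions of $c_1,\dots,c_j$. As $S\subset U_n$, we have $\|\Pi_Sv\|^2\le\sum_{j\le n}c_j^2$.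

\emph{The law of $(c_1,\dots,c_n)$.} Let $\nu_{n,d}$ be the law of the first $n$ coordinates of a uniform point of $S^{d-1}$. We claim that for all $n\le d$ and every rule that produces orthonormal $u_1,\dots,u_n$ with $u_1$ deterministic and $u_{j+1}$ a function of $c_1,\dots,c_j$, the vector $(c_1,\dots,c_n)$ has law $\nu_{n,d}$. We use induction on $n$. For $n=1$ this is rotation invariance. Let $n\ge2$. Then $|c_1|<1$ almost surely, and $v=c_1u_1+\sqrt{1-c_1^2}\,w$ with $w$ in the unit sphere of $u_1^\perp$. The law of $v$ is invariant under orthogonal maps fixing $u_1$, so given $c_1$ the point $w$ is uniform on that sphere. For $i\ge2$, $u_i\in u_1^\perp$ and $c_i=\sqrt{1-c_1^2}\,\langle w,u_i\rangle$. Thus, given $c_1$, the vectors $u_2,\dots,u_n$ follow a rule of the same kind for $w$ in the $(d-1)$-dimensional space $u_1^\perp$, and by induction $(\langle w,u_i\rangle)_{2\le i\le n}$ has conditional law $\nu_{n-1,d-1}$. So the law of $(c_1,\dots,c_n)$ depends only on $n$ and $d$, and the rule that takes the standard basis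 vectors identifies it as $\nu_{n,d}$.

Therefore $\mathbb{E}c_j^2=1/d$ for each $j$, and $\mathbb{E}\|\Pi_Sv\|^2\le n/d$.
\end{proof}

\subsection{The hard problems}

A linear function has no minimizer, so we add to Example~\ref{ex:linear} a penalty that vanishes on $\bar B(0,R)$, has the same slope as the mean linear part outside, and does not depend on $v$. Let $x^0=0$ and
\[
p:=\Bigl(\frac{4\varepsilon}{MR}\Bigr)^{\frac\alpha{\alpha-1}}\in(0,1],\qquad a:=\tfrac12Mp^{-1/\alpha},\qquad\mu:=pa=\tfrac12Mp^{\frac{\alpha-1}\alpha}=\frac{2\varepsilon}R .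
\]
Let $\xi$ be $1$ with probability $p$ and $0$ otherwise, and for $v\in S^{d-1}$ let
\[
f_v(x,\xi)=a\xi\langle v,x\rangle+\mu(\|x\|-R)_+,\qquad f_v(x)=\mu\langle v,x\rangle+\mu(\|x\|-R)_+ .
\]
The amplitude $a$ is as large as (H3) allows, up to the factor $\frac12$ that makes room for the penalty, and $p$ is chosen so that $\varepsilon$ is half of the initial gap $\mu R$.

\begin{lemma}\label{lem:hard}
Each $f_v$ belongs to the class, with minimizer $-Rv$ and minimum $-\mu R$. If $\hat x$ is an $\varepsilon$-solution and $z$ is its projection onto $\bar B(0,R)$, then $\langle v,-z\rangle\ge R/2$.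
\end{lemma}

\begin{proof}
The function $f_v(\cdot,\xi)$ is convex and $(a\xi+\mu)$-Lipschitz on $\mathbb{R}^d$. By Minkowski's inequality and $p\le p^{1/\alpha}$, $(\mathbb{E}(a\xi+\mu)^\alpha)^{1/\alpha}\le ap^{1/\alpha}+ap\le2ap^{1/\alpha}=M$. For $x\in\mathbb{R}^d$ with projection $x'$ onto $\bar B(0,R)$ we have $(\|x\|-R)_+=\|x-x'\|$, so $f_v(x)-f_v(x')=\mu\langle v,x-x'\rangle+\mu\|x-x'\|\ge0$, and $f_v(x')=\mu\langle v,x'\rangle\ge-\mu R=f_v(-Rv)$. If $f_v(\hat x)\le-\mu R+\varepsilon$, then $\mu\langle v,z\rangle=f_v(z)\le-\mu R+\varepsilon$, that is, $\langle v,-z\rangle\ge R-\varepsilon/\mu=R/2$.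
\end{proof}

The projection is needed because $\hat x$ may be arbitrarily long: every point $-tv$ with $t\ge R$ is a minimizer. These problems satisfy (H2) on all of $\mathbb{R}^d$ and have convex $f_v(\cdot,\xi)$, so the lower bound does not depend on the choice of the region $X$.

\begin{proof}[Proof of Theorem~\ref{thm:lower} and of the lower bound in Theorem~\ref{thm:multi}]
Take an algorithm with exactly $N$ calls to the $2m$-point oracle ($m=1$ for Theorem~\ref{thm:lower}) that succeeds with probability at least $1-\beta$ on every $f_v$. Let $v$ be uniform on $S^{d-1}$, independent of $\omega$ and of $\xi_1,\dots,\xi_N$; this is possible because the law of $\xi$ does not depend on $v$. Averaging over $v$, the probability of success is still at least $1-\beta$.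

Condition on $\omega$ and $\xi_1,\dots,\xi_N$, and let $K=\sum_t\xi_t$. The law of $v$ is unchanged, and the algorithm is now deterministic. If $\xi_t=0$, the answer at a queried point $x$ is $\mu(\|x\|-R)_+$, a function of $x$. If $\xi_t=1$, it is $a\langle v,x\rangle+\mu(\|x\|-R)_+$, a function of $x$ and $\langle v,x\rangle$. List the $2mK$ points queried in the calls with $\xi_t=1$, in order, and append $z$, the projection of the output onto $\bar B(0,R)$. Each vector of the list is a measurable function of the inner products of $v$ with the preceding ones, so Lemma~\ref{lem:adaptive} bounds the conditional expectation of $\|\Pi_Sv\|^2$, with $S$ the span of the list, by $(2mK+1)/d$. On the event of success, Lemma~\ref{lem:hard} and $z\in S$ give $R/2\le|\langle v,z\rangle|=|\langle\Pi_Sv,z\rangle|\le R\,\|\Pi_Sv\|$, so $\|\Pi_Sv\|^2\ge\frac14$. By Markov's inequality and $\mathbb{E}K=pN$,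
\begin{equation}\label{eq:lower}
1-\beta\le4\,\mathbb{E}\|\Pi_Sv\|^2\le\frac{4(2mpN+1)}d ,
\end{equation}
that is, $N\ge\frac{(1-\beta)d-4}{8mp}$. If $d\ge8/(1-\beta)$, then $(1-\beta)d-4\ge(1-\beta)d/2$.
\end{proof}

\begin{remark}\label{rem:alpha1}
For $\alpha=1$ no finite number of calls suffices when $d>4/(1-\beta)$ and $\varepsilon\le MR/4$. Take any $p\in(0,1]$, $a=M/(2p)$, $\mu=M/2$. Then $\mathbb{E}(a\xi+\mu)=M$ and $R-\varepsilon/\mu\ge R/2$, so \eqref{eq:lower} holds for every $p$, and $p\to0$ gives $(1-\beta)d\le4$.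
\end{remark}

\section{Few rounds}\label{sec:rounds}

By Lemma~\ref{lem:smooth}(c), $\nabla F$ is $L$-Lipschitz on $Q$ with $L=\sqrt d\,M/\tau\approx\sqrt d\,M^2/\varepsilon$. An accelerated method has deterministic error of order $LR^2/T^2$ after $T$ steps, and this is $\varepsilon$ for $T\approx d^{1/4}MR/\varepsilon$. The calls are therefore grouped into $T$ batches. Averaging within a batch lowers the variance but not the bias, so we need an analysis in which the bias does not accumulate along the iterations; the bounded diameter of $Q$ provides this. We prove a bound in expectation and then raise the confidence by repetition.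

\subsection{An accelerated method with biased gradients}

Let $a_k=k/2$ and $A_k=\sum_{i\le k}a_i=k(k+1)/4$. Given $H>0$, let $y_0=z_0=x^0$ and, for $0\le k<T$,
\begin{equation}\label{eq:acc}
x_{k+1}=\frac{A_ky_k+a_{k+1}z_k}{A_{k+1}},\quad z_{k+1}=\Pi_Q\Bigl(z_k-\frac{a_{k+1}}HG_{k+1}\Bigr),\quad y_{k+1}=\frac{A_ky_k+a_{k+1}z_{k+1}}{A_{k+1}},
\end{equation}
where $G_{k+1}$ is a random estimate of $\nabla F(x_{k+1})$. All points are convex combinations of points of $Q$ and lie in $Q$.

\begin{lemma}\label{lem:acc}
Let $\nabla F$ be $L$-Lipschitz on $Q$. Suppose that $\Delta_{k+1}:=G_{k+1}-\nabla F(x_{k+1})$ satisfies $\|\mathbb{E}_k\Delta_{k+1}\|\le b$ and $\mathbb{E}_k\|\Delta_{k+1}\|^2\le\sigma^2$, where $\sigma>0$ and $\mathbb{E}_k$ conditions on $G_1,\dots,G_k$. For $H=\max\{2L,\,T^{3/2}\sigma/(2R)\}$,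
\[
\mathbb{E}[F(y_T)-F(x^*)]\le\frac{4LR^2}{T^2}+\frac{2R\sigma}{\sqrt T}+2Rb .
\]
\end{lemma}

\begin{proof}
Fix $k$ and abbreviate $a=a_{k+1}$, $A=A_{k+1}=A_k+a$, $x=x_{k+1}$, $\nabla=\nabla F(x)$, $G=G_{k+1}$, $\Delta=\Delta_{k+1}$, $\delta=\|z_{k+1}-z_k\|$. Let $\Phi(y)=F(x)+\langle\nabla,y-x\rangle$ be the linearization of $F$ at $x$. Convexity gives $\Phi\le F$, and integrating $\nabla F$ along the segment from $x$ to $y$ gives $F(y)\le\Phi(y)+\frac L2\|y-x\|^2$ for $y\in Q$. The point $x$ is chosen so that $y_{k+1}-x=\frac aA(z_{k+1}-z_k)$. Since $\Phi$ is affine, $A\Phi(y_{k+1})=A_k\Phi(y_k)+a\Phi(x^*)+a\langle\nabla,z_{k+1}-x^*\rangle$, and so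
\begin{equation}\label{eq:acc1}
AF(y_{k+1})\le A_kF(y_k)+aF(x^*)+a\langle\nabla,z_{k+1}-x^*\rangle+\frac{La^2}{2A}\delta^2 .
\end{equation}
Write $\nabla=G-\Delta$. The projection $z_{k+1}$ of $z'=z_k-\frac aHG$ satisfies $\langle z'-z_{k+1},x^*-z_{k+1}\rangle\le0$, whence
\[
a\langle G,z_{k+1}-x^*\rangle\le H\langle z_k-z_{k+1},z_{k+1}-x^*\rangle=\tfrac H2\bigl(\|z_k-x^*\|^2-\|z_{k+1}-x^*\|^2-\delta^2\bigr).
\]
The error $\Delta$ is paired with $z_{k+1}$, which depends on $\Delta$. We move to $z_k$, which does not, at the cost of a term controlled by $a\|\Delta\|\delta\le\frac{a^2}H\|\Delta\|^2+\frac H4\delta^2$: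
\[
-a\langle\Delta,z_{k+1}-x^*\rangle\le-a\langle\Delta,z_k-x^*\rangle+\frac{a^2}H\|\Delta\|^2+\frac H4\delta^2 .
\]
In \eqref{eq:acc1} the total coefficient of $\delta^2$ is now $\frac{La^2}{2A}-\frac H4\le\frac L2-\frac H4\le0$, because $a^2/A=\frac{k+1}{k+2}\le1$ and $H\ge2L$. Subtract $AF(x^*)$, take expectations using $\|z_k-x^*\|\le2R$, and sum over $k$:
\[
A_T\,\mathbb{E}[F(y_T)-F(x^*)]\le\frac{HR^2}2+\frac{\sigma^2}H\sum_{k=1}^Ta_k^2+2Rb\,A_T .
\]
Now $A_T\ge T^2/4$ and $\sum_{k\le T}a_k^2=\frac{T(T+1)(2T+1)}{24}=\frac{2T+1}6A_T\le\frac T2A_T$. The left side divided by $A_T$ is thus at most $\frac{2HR^2}{T^2}+\frac{T\sigma^2}{2H}+2Rb$. From $H\le2L+T^{3/2}\sigma/(2R)$ the first term is at most $\frac{4LR^2}{T^2}+\frac{R\sigma}{\sqrt T}$, and from $H\ge T^{3/2}\sigma/(2R)$ the second is at most $\frac{R\sigma}{\sqrt T}$.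
\end{proof}

\subsection{Proof of Theorem~\ref{thm:rounds}}

\emph{One run.} Let $\tau=\varepsilon/(8M)$, $L=\sqrt d\,M/\tau$, $s=(184MR/\varepsilon)^{1/(\alpha-1)}$, $B=\lceil ds^\alpha/T\rceil$ and $N_0=TB$. Let $G_{k+1}$ be the average of $B$ independent copies of the estimator \eqref{eq:estimator} with $m=1$ at $x_{k+1}$; these $B$ calls form one round. By Lemma~\ref{lem:estimator}, the hypotheses of Lemma~\ref{lem:acc} hold with
\[
b=5Ms^{1-\alpha},\qquad\sigma^2=V_1/B+b^2,\qquad V_1=2dM^2s^{2-\alpha},
\]
since the mean square error of an average of independent copies is the variance of one copy divided by $B$, plus the squared bias. As $\sigma/\sqrt T\le\sqrt{V_1/N_0}+b$ and $N_0\ge ds^\alpha$,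
\[
\frac{2R\sigma}{\sqrt T}+2Rb\le2R\sqrt{V_1/N_0}+4Rb\le(2\sqrt2+20)MRs^{1-\alpha}\le23MRs^{1-\alpha}=\frac\varepsilon8 .
\]
Also $T^2\ge256\sqrt d\,M^2R^2/\varepsilon^2$ gives $\frac{4LR^2}{T^2}=\frac{32\sqrt d\,M^2R^2}{\varepsilon T^2}\le\frac\varepsilon8$. With Lemma~\ref{lem:smooth}(a), $\mathbb{E}[f(y_T)-f(x^*)]\le\frac\varepsilon4+\tau M=\frac38\varepsilon$. The variable $f(y_T)-f(x^*)$ is nonnegative, so by Markov's inequality it exceeds $\frac34\varepsilon$ with probability at most $\frac12$.

\emph{Repetition.} Run $J=\lceil\log_2(2/\beta)\rceil$ independent copies in parallel, in the same $T$ rounds, with outputs $y^1,\dots,y^J\in Q$. With probability at least $1-2^{-J}\ge1-\beta/2$ some $y^j$ is a $\frac34\varepsilon$-solution.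

\emph{Selection.} It remains to find a good $y^j$ in one more round. The values $f(y^j,\xi)$ have no moment bound, but differences do, so we estimate $f(y^j)-f(x^0)$ from fresh calls at the pair $y^j,x^0$. Condition on $y^1,\dots,y^J$ and fix $j$. The variable $W=f(y^j,\xi)-f(x^0,\xi)$ has mean $f(y^j)-f(x^0)$ and $|W|\le M(\xi)R$, so by Minkowski's inequality $\mathbb{E}|W-\mathbb{E}W|^\alpha\le(2MR)^\alpha$. The von Bahr--Esseen inequality \cite{vBE} states that $\mathbb{E}|\sum_iZ_i|^\alpha\le2\sum_i\mathbb{E}|Z_i|^\alpha$ for independent centered $Z_i$ and $\alpha\in[1,2]$. Hence the mean $\bar W$ of $n$ independent copies of $W$ satisfies $\mathbb{E}|\bar W-\mathbb{E}W|^\alpha\le2n^{1-\alpha}(2MR)^\alpha\le8n^{1-\alpha}(MR)^\alpha$. For $n=\lceil64^{1/(\alpha-1)}(8MR/\varepsilon)^{\alpha/(\alpha-1)}\rceil$, Markov's inequality gives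
\[
\mathbb{P}\bigl(|\bar W-\mathbb{E}W|>\varepsilon/8\bigr)\le8n^{1-\alpha}(8MR/\varepsilon)^\alpha\le\tfrac18 .
\]
A mean of heavy-tailed variables has only polynomial tails, so we take a median. Let $w_j$ be the $\lceil\kappa/2\rceil$-th smallest of $\kappa=\lceil2\log_2(2J/\beta)\rceil$ independent means $\bar W$. If $w_j$ errs by more than $\varepsilon/8$, then at least $\kappa/2$ of the means do. A union bound over the at most $2^\kappa$ subsets of size $\lceil\kappa/2\rceil$ bounds the probability of this by $2^\kappa8^{-\kappa/2}=2^{-\kappa/2}\le\beta/(2J)$. So with probability at least $1-\beta$, some $y^j$ is a $\frac34\varepsilon$-solution and all $J$ estimates are within $\varepsilon/8$. On this event the index $i$ with the smallest $w_i$ satisfies $f(y^i)-f(x^0)\le w_i+\frac\varepsilon8\le w_j+\frac\varepsilon8\le f(y^j)-f(x^0)+\frac\varepsilon4$, and $y^i$ is an $\varepsilon$-solution.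

\emph{Counting.} The method uses $T+1$ rounds and $JN_0+J\kappa n$ calls. Since $d^{1/4}MR/\varepsilon\ge1$ and $\frac\alpha{\alpha-1}\ge2$, we have $T\le17d^{1/4}MR/\varepsilon\le ds^\alpha$, so $N_0\le ds^\alpha+T\le2d\,(184MR/\varepsilon)^{\alpha/(\alpha-1)}$. Also $n\le2\cdot64^{1/(\alpha-1)}(8MR/\varepsilon)^{\alpha/(\alpha-1)}$. With $\ell'=\log_2(2/\beta)>1$ we have $J\le2\ell'$ and $\kappa\le2(\ell'+\log_2J)+1\le2(\ell'+J)+1\le7\ell'$, so $J\kappa\le14\ell'^2$. This gives the stated bound with $C_\alpha$ depending only on $\alpha$. \qed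

\begin{thebibliography}{9}

\bibitem{FKM} Flaxman, Kalai and McMahan, SODA 2005.

\bibitem{Fre} Freedman, Ann. Probab., 1975.

\bibitem{KSL} Nikita Kornilov, Ohad Shamir, Aleksandr Lobanov, Darina Dvinskikh, Alexander Gasnikov, Innokentiy Shibaev, Eduard Gorbunov, Samuel Horv\'ath, \emph{Accelerated Zeroth-order Method for Non-Smooth Stochastic Convex Optimization Problem with Infinite Variance}, arXiv:2310.18763 (2023).

\bibitem{vBE} von Bahr and Esseen, Ann. Math. Statist., 1965.

\end{thebibliography}
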